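
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{corollary}[theorem]{Corollary}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{Approximating $C^0$-continuous paths of Hamiltonian diffeomorphisms by smooth Hamiltonian paths}


\begin{abstract}
Let $(M,\omega)$ be a closed connected symplectic manifold of positive dimension. We show that every path in $\mathrm{Ham}(M,\omega)$ that starts at the identity and is continuous in the $C^0$ topology is a uniform limit of smooth Hamiltonian paths. The proof does not need $\mathrm{Ham}(M,\omega)$ to be locally connected in the $C^0$ topology. It applies Baire's theorem on the closed set of times near which approximation fails, and finds there a portion on which the path is controlled in the $C^1$ topology. The same argument allows values in the $C^1$-closure of $\mathrm{Ham}(M,\omega)$, allows a countable set of exceptional times, and applies to symplectic paths.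
\end{abstract}

\section{The question and the results}

Let $(M,\omega)$ be a closed (compact, without boundary), connected symplectic manifold of positive dimension. A smooth function $H:[0,1]\times M\to\mathbb R$, with $H_t=H(t,\cdot)$, determines vector fields $X_{H_t}$ by $X_{H_t}\rfloor\omega=dH_t$. Their flow $t\mapsto\phi_H^t$, with $\phi^0_H=\mathrm{id}$, is the \emph{Hamiltonian path} generated by $H$. The time-one maps $\phi^1_H$ form the group $\mathrm{Ham}(M,\omega)$. It lies in the identity component $\mathrm{Symp}_0(M,\omega)$ of the group $\mathrm{Symp}(M,\omega)$ of symplectic diffeomorphisms.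

All these groups sit inside the group $\mathrm{Homeo}(M)$ of homeomorphisms, which we give the $C^0$ topology, that is, the topology of the metric
\[
\bar d(\phi,\psi)=\max_{x\in M}\mathrm{dist}(\phi(x),\psi(x))+\max_{x\in M}\mathrm{dist}(\phi^{-1}(x),\psi^{-1}(x)),
\]
where $\mathrm{dist}$ is a Riemannian distance on $M$. So $\mathrm{Ham}(M,\omega)$ carries two kinds of paths. The Hamiltonian paths are smooth and have a generating function. The $C^0$-continuous paths $\lambda:[0,1]\to\mathrm{Ham}(M,\omega)$ consist of smooth maps $\lambda(t)$ whose derivatives may depend on $t$ in an uncontrolled way. Every single $\lambda(t)$ is the endpoint of some Hamiltonian path. Can one Hamiltonian path follow $\lambda$ for all times at once? Since $\phi_H^0=\mathrm{id}$, one must assume $\lambda(0)=\mathrm{id}$. The following question is posed by Oh and M\"uller \cite{OM}: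

\begin{quote}
Given a $C^0$-continuous path $\lambda:[0,1]\to\mathrm{Ham}(M,\omega)$ with $\lambda(0)=\mathrm{id}$, is there a sequence of smooth functions $H_j:[0,1]\times M\to\mathbb R$ such that $\sup_{t\in[0,1]}\bar d(\phi^t_{H_j},\lambda(t))\to0$ as $j\to\infty$?
\end{quote}

The obvious attempt is to choose a fine subdivision $0=t_0<\dots<t_k=1$ and to join $\lambda(t_{i-1})$ to $\lambda(t_i)$ by a Hamiltonian path that stays $C^0$-close to both. If $\lambda$ is continuous in the $C^1$ topology, this works, because a Hamiltonian diffeomorphism that is $C^1$-close to the identity can be joined to it by a short Hamiltonian path (Lemma~\ref{lem:short}). In the $C^0$ topology, however, $\lambda(t_{i-1})$ and $\lambda(t_i)$ may be close while their differentials are far apart. The attempt would then need a form of local path-connectedness of $\mathrm{Ham}(M,\omega)$ in the $C^0$ topology. Our proof avoids this by using more of the path $\lambda$ than its values at the times of a fixed subdivision.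

\begin{theorem}\label{thm:A}
Let $(M,\omega)$ be a closed connected symplectic manifold of positive dimension, and let $\lambda:[0,1]\to\mathrm{Ham}(M,\omega)$ be $C^0$-continuous with $\lambda(0)=\mathrm{id}$. Then there are smooth functions $H_j:[0,1]\times M\to\mathbb R$ with $\sup_{t}\bar d(\phi^t_{H_j},\lambda(t))\to0$.
\end{theorem}

So the answer to the question is yes. The idea is the following. Each $\lambda(t)$ is a diffeomorphism of class $C^1$, and the $C^1$-diffeomorphisms form a separable space. By Baire's theorem, every nonempty closed set $K$ of times therefore contains a nonempty relatively open piece on which $\lambda$ has small $C^1$ oscillation, no matter how wildly the differentials behave off $K$. We apply this to the set $K$ of times near which the approximation fails. Any two nearby times in the piece can be joined by a short Hamiltonian path. Across the gaps of $K$ approximation is possible by the definition of $K$ and the $C^0$-continuity of $\lambda$ at the ends of the gap. Together these show that approximation succeeds near the piece after all, a contradiction, so $K$ is empty.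 Section~\ref{sec:model} shows the mechanism in an explicit example, in which $\lambda$ fails to be $C^1$-continuous at every point of a Cantor set.

The one deep external ingredient is Ono's theorem \cite{Ono} that the flux group of a closed symplectic manifold is discrete. It is used once, in Lemma~\ref{lem:short}.

The argument gives more. Let $\mathrm{Diff}^1(M)$ be the group of $C^1$-diffeomorphisms with the $C^1$ topology, and let $\mathrm{Ham}^1$ and $\mathrm{Symp}^1$ be the closures of $\mathrm{Ham}(M,\omega)$ and $\mathrm{Symp}(M,\omega)$ in $\mathrm{Diff}^1(M)$.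

\begin{theorem}\label{thm:B}
Let $\lambda:[0,1]\to\mathrm{Homeo}(M)$ be $C^0$-continuous with $\lambda(0)=\mathrm{id}$. Suppose that there is a countable set $E\subset[0,1]$ with $\lambda(t)\in\mathrm{Ham}^1$ for all $t\notin E$. Then $\lambda$ is a uniform limit, with respect to $\bar d$, of smooth Hamiltonian paths.
\end{theorem}

Nothing but continuity of $\lambda$ is required of the homeomorphisms $\lambda(e)$, $e\in E$.

\begin{theorem}\label{thm:C}
Let $\lambda:[0,1]\to\mathrm{Symp}(M,\omega)$ be $C^0$-continuous with $\lambda(0)=\mathrm{id}$. Then $\lambda$ is a uniform limit, with respect to $\bar d$, of smooth symplectic isotopies starting at $\mathrm{id}$. In particular every $\lambda(t)$ lies in the $C^0$-closure of $\mathrm{Symp}_0(M,\omega)$, although $\lambda$ is not assumed to take values in $\mathrm{Symp}_0(M,\omega)$. More generally, the first conclusion holds if $\lambda:[0,1]\to\mathrm{Homeo}(M)$ is $C^0$-continuous with $\lambda(0)=\mathrm{id}$ and $\lambda(t)\in\mathrm{Symp}^1$ for all $t$ outside a countable set.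
\end{theorem}

\begin{corollary}\label{cor:closures}
In $\{\lambda\in C([0,1],\mathrm{Homeo}(M)):\lambda(0)=\mathrm{id}\}$ with the uniform topology of $\bar d$, the following three sets have the same closure: {\rm(a)} the smooth Hamiltonian paths; {\rm(b)} the $C^0$-continuous paths in $\mathrm{Ham}(M,\omega)$; {\rm(c)} the paths satisfying the hypothesis of Theorem~\ref{thm:B}.
\end{corollary}

\begin{proof}
Set (a) is contained in (b), and (b) in (c). By Theorem~\ref{thm:B}, (c) is contained in the closure of (a).
\end{proof}

The approximants in Theorem~\ref{thm:A} satisfy $\phi^1_{H_j}\to\lambda(1)$ in $C^0$. We do not claim that one can arrange $\phi^1_{H_j}=\lambda(1)$, nor that $\mathrm{Ham}(M,\omega)$ is locally path connected in the $C^0$ topology.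

\section{Conventions}\label{sec:conv}

\paragraph{Metrics.} Put $d(f,g)=\max_{x}\mathrm{dist}(f(x),g(x))$ for $f,g\in\mathrm{Homeo}(M)$, so that $\bar d(f,g)=d(f,g)+d(f^{-1},g^{-1})$. With $\bar d$, $\mathrm{Homeo}(M)$ is a topological group. The metric $d$ is right invariant:
\begin{equation}\label{eq:right}
d(fh,gh)=d(f,g)\qquad(f,g,h\in\mathrm{Homeo}(M)).
\end{equation}
It is not left invariant, but left multiplication by the maps $\lambda(t)^{\pm1}$ of a continuous path $\lambda:[0,1]\to\mathrm{Homeo}(M)$ is uniformly controlled. The maps $(t,x)\mapsto\lambda(t)^{\pm1}(x)$ are continuous on the compact space $[0,1]\times M$, so the nondecreasing function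
\[
\mu(\rho)=\sup\{\mathrm{dist}(\lambda(t)^{\pm1}x,\lambda(t)^{\pm1}y):t\in[0,1],\ \mathrm{dist}(x,y)\le\rho\}
\]
tends to $0$ as $\rho\to0$, and hence so does $\mu(\mu(\rho))$. We call $\mu$ the \emph{modulus} of $\lambda$. By definition,
\begin{equation}\label{eq:left}
d(\lambda(t)^{\pm1}f,\lambda(t)^{\pm1}g)\le \mu(d(f,g))\qquad(t\in[0,1],\ f,g\in\mathrm{Homeo}(M)).
\end{equation}

\paragraph{The $C^1$ topology.} Fix a smooth embedding $\iota:M\to\mathbb R^N$. The $C^1$ topology on $\mathrm{Diff}^1(M)$ is induced from the separable Banach space $C^1(M,\mathbb R^N)$ by $f\mapsto\iota f$. So $\mathrm{Diff}^1(M)$ is separable and metrizable, and it is a topological group. Every $C^1$ map $M\to M$ that is $C^1$-close enough to $\mathrm{id}$ is a diffeomorphism, with smooth inverse if the map is smooth.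

\paragraph{The two groups.} From now on $G$ is one of the groups $\mathrm{Ham}(M,\omega)$, $\mathrm{Symp}(M,\omega)$, and $G^1$ is its closure in $\mathrm{Diff}^1(M)$, which is again a group. For Theorem~\ref{thm:A} read $G=\mathrm{Ham}(M,\omega)$.

\paragraph{$G$-paths.} A \emph{$G$-path on $[a,b]$}, $a<b$, is a family $\nu(t)$, $t\in[a,b]$, of symplectic diffeomorphisms such that $\nu(a)=\mathrm{id}$, $(t,x)\mapsto\nu(t)(x)$ is smooth, and $\nu$ is locally constant near $a$ and near $b$. If $G=\mathrm{Ham}(M,\omega)$ we require moreover that the generating vector fields $X_t$, defined by $\partial_t\nu(t)=X_t\circ\nu(t)$, have $X_t\rfloor\omega$ exact for all $t$. (For a path of symplectic diffeomorphisms $X_t\rfloor\omega$ is always closed.)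

\emph{$G$-paths are generated by Hamiltonians if $G=\mathrm{Ham}(M,\omega)$.} Fix $x_0\in M$ and let $H_t(x)=\int_{x_0}^xX_t\rfloor\omega$ along any path. This is independent of the path because the form is exact. It is smooth in $(t,x)$ because near a given point the paths can be chosen to depend smoothly on $x$. Also $dH_t=X_t\rfloor\omega$. So a $G$-path on $[0,1]$ has the form $t\mapsto\phi_H^t$ with $H$ smooth. This did not use that $\nu$ is constant near the ends. So the same argument applies to the restriction of $\nu$ to any $[a,t]$, $t>a$, rescaled linearly to $[0,1]$, and shows that $\nu(t)\in\mathrm{Ham}(M,\omega)$ for all $t$. Conversely, reparametrizing $\phi_H^t$ so that it is constant near its ends shows that every $f\in\mathrm{Ham}(M,\omega)$ is the endpoint of a $G$-path.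

\emph{Concatenation.} If $\nu^1,\nu^2$ are $G$-paths on $[a,b]$ and $[b,c]$, then
\[
\nu(t)=\nu^1(t)\ \ (t\in[a,b]),\qquad \nu(t)=\nu^2(t)\,\nu^1(b)\ \ (t\in[b,c])
\]
is a $G$-path on $[a,c]$. Right composition with a fixed map does not change the generating field, and $\nu$ is smooth at $b$ because both pieces are constant near $b$. Extending a $G$-path by the identity to the left or by its last value to the right also gives a $G$-path.

\section{Two model cases}\label{sec:model}

\subsection{Paths that are continuous in the $C^1$ topology}

Let $G=\mathrm{Ham}(M,\omega)$, let $\lambda:[0,1]\to G$ be $C^1$-continuous with $\lambda(0)=\mathrm{id}$, and let $\delta>0$. Lemma~\ref{lem:short} below provides a $C^1$-neighborhood $V_\delta$ of $\mathrm{id}$ such that every $f\in V_\delta\cap G$ is the endpoint of a $G$-path, on any prescribed interval, that stays at $d$-distance less than $\delta/2$ from $\mathrm{id}$. The map $(s,t)\mapsto\lambda(t)\lambda(s)^{-1}$ is $C^1$-continuous and equals $\mathrm{id}$ on the diagonal. So there is a subdivision $0=t_0<\dots<t_k=1$ with $\lambda(t_i)\lambda(t_{i-1})^{-1}\in V_\delta$,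 and with $d(\lambda(t),\lambda(t_{i-1}))<\delta/2$ for $t\in[t_{i-1},t_i]$. Concatenating such short $G$-paths $\nu^i$ on $[t_{i-1},t_i]$ from $\mathrm{id}$ to $\lambda(t_i)\lambda(t_{i-1})^{-1}$ gives a $G$-path $\nu$ with $\nu(t_i)=\lambda(t_i)$. For $t\in[t_{i-1},t_i]$, by \eqref{eq:right},
\[
d(\nu(t),\lambda(t))\le d(\nu^i(t)\lambda(t_{i-1}),\lambda(t_{i-1}))+d(\lambda(t_{i-1}),\lambda(t))<\tfrac\delta2+\tfrac\delta2 .
\]
The $C^1$ topology is needed only to compare $\lambda(t_{i-1})$ with $\lambda(t_i)$. At the times in between, $C^0$-continuity suffices.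

\subsection{A Cantor set of times without $C^1$-continuity}\label{subsec:cantor}

Let $2n=\dim M$ and fix a Darboux chart of $M$ whose image in $\mathbb R^{2n}$ contains the closed ball of radius $R$ about $0$. Let $h$ be the time-one map of a Hamiltonian $F(t,x)$ with support in the open $R$-ball. For $0<s\le1$ put $h_s(x)=s\,h(x/s)$. This is the time-one map of $s^2F(t,x/s)$, whose Hamiltonian vector field is the rescaled field $s\,X_{F_t}(x/s)$. Transplanted to $M$ and extended by the identity, $h_s$ is an element of $\mathrm{Ham}(M,\omega)$ supported in a ball of radius $sR$ in the chart. So $d(h_s,\mathrm{id})\le cs$ with a constant $c$ depending only on the chart and on $R$. However, $dh_s(x)=dh(x/s)$, so for $h\ne\mathrm{id}$ the differentials of $h_s$ do not tend uniformly to the identity as $s\to0$.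

Let $C\subset[0,1]$ be the middle-thirds Cantor set. For each gap $J=(p,q)$ of $C$ choose $h^J$ as above with $h^J=-\mathrm{id}$ near $0$, for instance the time-one map of a suitable compactly supported function of $|x|^2$. The maps $h^J$ may vary with $J$ without any uniform bound on their differentials. Put
\[
\lambda(t)=h^J_{\rho(t)},\quad \rho(t)=(t-p)(q-t)\quad\text{for }t\in J=(p,q),\qquad\lambda(t)=\mathrm{id}\quad\text{for }t\in C .
\]
On each gap $\lambda$ is smooth. For $t$ in a gap and $u\in C$ we have $\rho(t)\le|t-u|$, since the smaller of the two factors is the distance from $t$ to $C$ and the other is at most $1$. Thus $d(\lambda(t),\mathrm{id})\le c|t-u|$, and the same bound holds for the inverses by \eqref{eq:right}. So $\lambda$ is $C^0$-continuous and takes values in $\mathrm{Ham}(M,\omega)$. The differential of $\lambda(t)$ at the center of the chart is $-I$ for $t\notin C$ and $I$ for $t\in C$. Since $C$ has empty interior, $\lambda$ is not $C^1$-continuous at any point of the uncountable set $C$.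

Approximation is nevertheless easy. Let $0<\varepsilon<1$. Only finitely many gaps have length at least $\varepsilon$; call these long and the others short. Outside the long gaps, put $\nu(t)=\mathrm{id}$. There $\lambda(t)=\mathrm{id}$ if $t\in C$, and $d(\lambda(t),\mathrm{id})\le c\rho(t)\le c\varepsilon$ if $t$ is in a short gap. In a long gap $J=(p,q)$ choose $0<\sigma<(q-p)/2$ and put
\[
\nu(t)=\mathrm{id}\ \text{ on }(p,p+\sigma]\cup[q-\sigma,q),\qquad \nu(t)=\lambda(t)\lambda(p+\sigma)^{-1}\ \text{ on }[p+\sigma,q-\sigma].
\]
The two definitions agree at $q-\sigma$ because $\rho(p+\sigma)=\rho(q-\sigma)$. The middle piece is Hamiltonian: the closed form $X_t\rfloor\omega$ is supported in a compact subset of a ball, so it has a primitive on that ball. The primitive is constant near the boundary sphere, which is connected since $2n\ge2$, and therefore extends by this constant to $M$. On the outer pieces $d(\lambda(t),\mathrm{id})\le c\sigma$, and on the middle piece \eqref{eq:left} and \eqref{eq:right} give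
\[
d(\lambda(t)\lambda(p+\sigma)^{-1},\lambda(t))\le \mu\big(d(\lambda(p+\sigma)^{-1},\mathrm{id})\big)=\mu\big(d(\mathrm{id},\lambda(p+\sigma))\big)\le \mu(c\sigma).
\]
Taking $\sigma$ small and reparametrizing time slightly, so that the pieces are constant near their ends, we obtain a smooth Hamiltonian path within $2c\varepsilon$ of $\lambda$ in $d$. The inverses are then close as well (see the proof of Lemma~\ref{lem:conclude}).

Three features of the example carry over to the general case, with $C$ replaced by a portion of the set of times near which approximation fails.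
\begin{itemize}
\item \emph{The ends of a gap cost nothing}: $C^0$-continuity of $\lambda$ alone lets us start shortly after the left end of a gap and stop shortly before its right end. In general the small error this leaves at the end of the gap must be carried along. Lemmas~\ref{lem:concat} and~\ref{lem:ends} do this.
\item \emph{Only finitely many gaps are long}. The others are short intervals of time, during which $\lambda$ hardly moves in $C^0$.
\item \emph{On $C$ itself $\lambda$ is $C^1$-controlled}; here it is constant. In general there is no such control on a given closed set, but Baire's theorem gives it on a portion. This is the purpose of Section~\ref{sec:cover}.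
\end{itemize}

\section{Short paths near the identity}\label{sec:short}

\begin{lemma}\label{lem:short}
For every $\delta>0$ there is a $C^1$-open neighborhood $V_\delta$ of $\mathrm{id}$ in $\mathrm{Diff}^1(M)$ such that for every $f\in V_\delta\cap G$ and every $a<b$ there is a $G$-path $\nu$ on $[a,b]$ with $\nu(b)=f$ and $d(\nu(t),\mathrm{id})<\delta/2$ for all $t\in[a,b]$.
\end{lemma}

Symplectic diffeomorphisms near $\mathrm{id}$ correspond to small closed $1$-forms $\alpha$, so $f$ can be contracted to $\mathrm{id}$ along $t\alpha$. The point that needs care is that for $f\in\mathrm{Ham}(M,\omega)$ this contraction is a Hamiltonian path only if $\alpha$ is exact.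

\begin{proof}
\emph{The chart.} Let $\mathrm{pr}_1,\mathrm{pr}_2$ be the projections of $M\times M$ and $\Omega=\mathrm{pr}_2^*\omega-\mathrm{pr}_1^*\omega$. The diagonal is a Lagrangian submanifold of $(M\times M,\Omega)$. By Weinstein's theorem there is an open embedding $\Psi$ of a neighborhood of the diagonal into $T^*M$ with $\Psi(x,x)=0_x$ and $\Psi^*d\theta=\Omega$. Here $\theta$ is the canonical $1$-form on $T^*M$, characterized by $\alpha^*\theta=\alpha$ for every $1$-form $\alpha$, viewed as a section $M\to T^*M$. (If one's convention yields $-d\theta$, compose with multiplication by $-1$ in the fibers.) Let $\pi:T^*M\to M$ be the projection.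

\emph{From $f$ to $\alpha_f$.} Let $f$ be a symplectic diffeomorphism $C^1$-close to $\mathrm{id}$. Then $\tau_f(x)=\Psi(x,f(x))$ is defined and $C^1$-close to the zero section, and $\kappa=\pi\tau_f$ is $C^1$-close to $\mathrm{id}$, hence a smooth diffeomorphism. So $\alpha_f=\tau_f\kappa^{-1}$ is a smooth $C^1$-small section of $T^*M$, that is, a $1$-form, and its graph is the image of $\tau_f$. It is closed:
\[
d\alpha_f=\alpha_f^*d\theta=(\kappa^{-1})^*\tau_f^*d\theta=(\kappa^{-1})^*(\mathrm{id},f)^*\Omega=(\kappa^{-1})^*(f^*\omega-\omega)=0 .
\]

\emph{From $\alpha$ to $f_\alpha$.} Let $\alpha$ be a $C^1$-small smooth closed $1$-form. Then $\sigma_\alpha=\Psi^{-1}\circ\alpha:M\to M\times M$ is $C^1$-close to $x\mapsto(x,x)$, so $\mathrm{pr}_1\sigma_\alpha$ and $\mathrm{pr}_2\sigma_\alpha$ are diffeomorphisms $C^1$-close to $\mathrm{id}$. Put $f_\alpha=(\mathrm{pr}_2\sigma_\alpha)(\mathrm{pr}_1\sigma_\alpha)^{-1}$; its graph is $\Psi^{-1}(\mathrm{graph}\,\alpha)$. Since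
\[
(\mathrm{pr}_2\sigma_\alpha)^*\omega-(\mathrm{pr}_1\sigma_\alpha)^*\omega=\sigma_\alpha^*\Omega=\alpha^*d\theta=d\alpha=0,
\]
$f_\alpha$ is symplectic. Comparing graphs gives $f_0=\mathrm{id}$, and $f_{\alpha_f}=f$ for $f$ sufficiently $C^1$-close to $\mathrm{id}$. The map $(t,x)\mapsto f_{t\alpha}(x)$ is smooth on $[0,1]\times M$, because $(t,x)\mapsto(t,\mathrm{pr}_1\sigma_{t\alpha}(x))$ is a smooth bijection of $[0,1]\times M$ with invertible differential, hence has a smooth inverse. Fix a $C^1$ norm on $1$-forms, and choose $r>0$ such that, for smooth closed $\alpha$, $\|\alpha\|_{C^1}<r$ implies that $f_\alpha$ is defined as above and $d(f_\alpha,\mathrm{id})<\delta/2$.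

\emph{The flux group.} Let $\Gamma\subset H^1(M;\mathbb R)$ be the flux group, that is, the group of all $\int_0^1[X_t\rfloor\omega]\,dt$, where $X_t$ generates a smooth loop in $\mathrm{Symp}_0(M,\omega)$ based at $\mathrm{id}$. By Ono's theorem \cite{Ono}, $\Gamma$ is discrete, so $0$ has a neighborhood in $H^1(M;\mathbb R)$ containing no other element of $\Gamma$. The class of a closed form is determined by its periods over finitely many fixed loops, and these are bounded by a constant times its $C^0$ norm. After shrinking $r$ we may therefore assume that, for smooth closed $\alpha$,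
\begin{equation}\label{eq:flux}
\|\alpha\|_{C^1}<r,\ [\alpha]\in\Gamma\ \Longrightarrow\ [\alpha]=0 .
\end{equation}
(For $G=\mathrm{Symp}(M,\omega)$ this is not needed.) Let $V_\delta$ be a $C^1$-open neighborhood of $\mathrm{id}$ such that for all symplectic $f\in V_\delta$ the form $\alpha_f$ is defined, $\|\alpha_f\|_{C^1}<r$, and $f_{\alpha_f}=f$.

\emph{The path.} Let $f\in V_\delta\cap G$, $\alpha=\alpha_f$ and $f_t=f_{t\alpha}$, $t\in[0,1]$. This is a smooth symplectic path from $\mathrm{id}$ to $f$. Choose a smooth $\beta:[a,b]\to[0,1]$ equal to $0$ near $a$ and to $1$ near $b$, and put $\nu(t)=f_{\beta(t)}$. Since $\|\beta(t)\alpha\|_{C^1}<r$, we have $d(\nu(t),\mathrm{id})<\delta/2$. This finishes the proof for $G=\mathrm{Symp}(M,\omega)$. Let $G=\mathrm{Ham}(M,\omega)$, and let $X_t$ generate $(f_t)$. Then $\nu$ is generated by $\beta'(t)X_{\beta(t)}$, so it remains to show that all forms $X_t\rfloor\omega$ are exact.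

\emph{We first show that $[X_t\rfloor\omega]=[\alpha]$ for all $t$.} Let $\gamma:S^1\to M$ be a smooth loop, and put $\mathcal E(s,u)=(\gamma(u),f_s(\gamma(u)))$ for $(s,u)\in[0,t]\times S^1$. The pullback of $\mathrm{pr}_1^*\omega$ by $\mathcal E$ vanishes, since $\mathrm{pr}_1\mathcal E$ depends on $u$ only. Hence $\mathcal E^*\Omega=\omega\big(X_s,\partial_u(f_s\gamma)\big)\,ds\wedge du$. Since $f_s\gamma$ is homotopic to $\gamma$ and $X_s\rfloor\omega$ is closed,
\[
\int_0^t\langle[X_s\rfloor\omega],\gamma\rangle\,ds=\int_{[0,t]\times S^1}\mathcal E^*\Omega=\int_{\Psi\mathcal E(t,\cdot)}\theta-\int_{\Psi\mathcal E(0,\cdot)}\theta ,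
\]
the last step being Stokes' theorem for $\mathcal E^*\Omega=d\big((\Psi\mathcal E)^*\theta\big)$. The loop $\Psi\mathcal E(0,\cdot)$ lies in the zero section, where $\theta$ vanishes. The loop $\Psi\mathcal E(t,\cdot)$ lies on the graph of $t\alpha$, so it equals $(t\alpha)\circ\gamma_t$ with $\gamma_t=\pi\Psi\mathcal E(t,\cdot)$. By $(t\alpha)^*\theta=t\alpha$, the integral of $\theta$ over it is $t\int_{\gamma_t}\alpha$. Finally $\gamma_t$ is homotopic to $\gamma_0=\gamma$. Thus $\int_0^t\langle[X_s\rfloor\omega],\gamma\rangle\,ds=t\langle[\alpha],\gamma\rangle$, and differentiating in $t$ proves the assertion.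

\emph{Now $[\alpha]=0$.} As $f\in\mathrm{Ham}(M,\omega)$, we may follow $(f_t)$ by the reverse of a Hamiltonian path from $\mathrm{id}$ to $f$, both reparametrized to be constant near their ends. The result is a smooth loop in $\mathrm{Symp}_0(M,\omega)$. The second half contributes nothing to its flux, since its generating forms are exact, and the first half contributes $[\alpha]$. So $[\alpha]\in\Gamma$, and $[\alpha]=0$ by \eqref{eq:flux}. Hence every $X_t\rfloor\omega$ is exact, and $\nu$ is a $G$-path.
\end{proof}

\section{A countable cover by $C^0$-closed sets}\label{sec:cover}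

We want to apply Baire's theorem to a set of times and to conclude that $\lambda$ has small $C^1$ oscillation on a portion of it. Since $\lambda$ is only $C^0$-continuous, we need countably many \emph{$C^0$-closed} sets that cover $G^1$ and whose intersections with $G^1$ are $C^1$-small. A $C^1$-ball is not $C^0$-closed in $\mathrm{Homeo}(M)$. If the bound on the differential is replaced by a Lipschitz condition, the resulting set is closed. It then contains homeomorphisms that are not $C^1$, but this does no harm.

\begin{lemma}\label{lem:cover}
For every $\delta>0$ there are countably many $C^0$-closed sets $B_1,B_2,\dots\subset\mathrm{Homeo}(M)$ such that $G^1\subset\bigcup_mB_m$ and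
\[
f,g\in B_m\cap G^1\ \Longrightarrow\ fg^{-1}\in V_\delta .
\]
\end{lemma}

\begin{proof}
For $g\in\mathrm{Diff}^1(M)$ and $r>0$ let
\[
B(g,r)=\{f\in\mathrm{Homeo}(M):\ d(f,g)\le r\ \text{ and }\ \iota f-\iota g\ \text{is $r$-Lipschitz with respect to }\mathrm{dist}\}.
\]
Both conditions pass to uniform limits, so $B(g,r)$ is $C^0$-closed. A $C^1$ map $u:M\to\mathbb R^N$ is $r$-Lipschitz if and only if $|du|\le r$ everywhere: integrate along curves for one direction, and differentiate along geodesics for the other. Moreover, on the compact manifold $M$ each of $\mathrm{dist}(x,y)$ and $|\iota x-\iota y|$ is bounded by a constant multiple of the other. Hence the sets $B(g,r)\cap\mathrm{Diff}^1(M)$, $r>0$, form a basis of (not necessarily open) neighborhoods of $g$ in $\mathrm{Diff}^1(M)$.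

Since $\mathrm{Diff}^1(M)$ is a topological group, there is a $C^1$-open neighborhood $W$ of $\mathrm{id}$ with $WW^{-1}\subset V_\delta$. For $g\in G^1$ the set $Wg$ is a $C^1$-open neighborhood of $g$, so $B(g,r_g)\cap\mathrm{Diff}^1(M)\subset Wg$ for some $r_g>0$. The $C^1$-interiors of these sets cover $G^1$, which is second countable, so countably many sets $B_m=B(g_m,r_{g_m})$ cover $G^1$. If $f,g\in B_m\cap G^1$, then $f,g\in Wg_m$, and $fg^{-1}\in Wg_mg_m^{-1}W^{-1}=WW^{-1}\subset V_\delta$.
\end{proof}

\section{Good intervals and bad times}\label{sec:good}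

In this section $\lambda:[0,1]\to\mathrm{Homeo}(M)$ is any $C^0$-continuous path, $\mu$ is its modulus from Section~\ref{sec:conv}, and $\delta>0$ is fixed. We need a notion of approximability on subintervals that survives concatenation of any finite number of pieces. For this the error during the interval and the error at its end must be separated. The first may be as large as $\delta$. The second must be arbitrarily small, since it is passed on to the next piece.

\begin{definition}\label{def:good}
An interval $[a,b]\subset[0,1]$, $a<b$, is \emph{good} (more precisely, $\delta$-good for $\lambda$) if for every $\eta>0$ there is a $G$-path $\nu$ on $[a,b]$ with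
\begin{enumerate}
\item[(i)] $d(\nu(t)\lambda(a),\lambda(t))<\delta+\eta$ for all $t\in[a,b]$;
\item[(ii)] $d(\nu(b)\lambda(a),\lambda(b))<\eta$.
\end{enumerate}
We call $\eta$ the \emph{tolerance}.
\end{definition}

\begin{lemma}\label{lem:conclude}
If $\lambda(0)=\mathrm{id}$ and $[0,1]$ is $\delta$-good for every $\delta>0$, then there are $G$-paths $\nu_j$ on $[0,1]$ with $\sup_t\bar d(\nu_j(t),\lambda(t))\to0$.
\end{lemma}

\begin{proof}
With $\delta=\eta=1/j$ we get $G$-paths $\nu_j$ with $d(\nu_j(t),\lambda(t))<2/j$ for all $t$. For the inverses use \eqref{eq:right} and then \eqref{eq:left}: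
\[
d(\nu_j(t)^{-1},\lambda(t)^{-1})=d(\mathrm{id},\lambda(t)^{-1}\nu_j(t))=d(\lambda(t)^{-1}\lambda(t),\lambda(t)^{-1}\nu_j(t))\le \mu(2/j).
\]
So $\sup_t\bar d(\nu_j(t),\lambda(t))\le2/j+\mu(2/j)\to0$.
\end{proof}

In the next two proofs an error made at one time $b$ has to be propagated to later times: the path has reached a homeomorphism near $\lambda(b)$ instead of $\lambda(b)$ itself, and is then composed on the left with maps $\nu(t)$. Since the maps $\nu(t)$ have no modulus of continuity that we control, we cannot estimate the effect directly. Instead we write the homeomorphism reached as $\lambda(b)k$ with $k$ close to $\mathrm{id}$. In $\nu(t)\lambda(b)k$ the error $k$ is the rightmost factor, so \eqref{eq:right} removes it from the comparison with $\lambda(t)k$, and the distance from $\lambda(t)k$ to $\lambda(t)$ involves only the fixed modulus $\mu$ of $\lambda$.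

\begin{lemma}\label{lem:concat}
If $[a,b]$ and $[b,c]$ are good, then $[a,c]$ is good.
\end{lemma}

\begin{proof}
Given $\eta>0$, pick $0<\zeta\le\eta/2$ with $\mu(\mu(\zeta))\le\eta/2$. Let $\nu^1,\nu^2$ be $G$-paths as in Definition~\ref{def:good} on $[a,b]$ and $[b,c]$ with tolerance $\zeta$, and let $\nu$ be their concatenation. On $[a,b]$, (i) holds since $\zeta\le\eta$. Put $k=\lambda(b)^{-1}\nu^1(b)\lambda(a)$. By \eqref{eq:left} and (ii) for $\nu^1$,
\[
d(k,\mathrm{id})=d\big(\lambda(b)^{-1}\nu^1(b)\lambda(a),\lambda(b)^{-1}\lambda(b)\big)\le \mu(\zeta).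
\]
For $t\in[b,c]$ we have $\nu(t)\lambda(a)=\nu^2(t)\nu^1(b)\lambda(a)=\nu^2(t)\lambda(b)k$, so
\[
d(\nu(t)\lambda(a),\lambda(t))\le d(\nu^2(t)\lambda(b)k,\lambda(t)k)+d(\lambda(t)k,\lambda(t))\le d(\nu^2(t)\lambda(b),\lambda(t))+\mu(\mu(\zeta)).
\]
This is less than $\delta+\zeta+\eta/2\le\delta+\eta$, and for $t=c$ it is less than $\zeta+\eta/2\le\eta$.
\end{proof}

\begin{lemma}\label{lem:ends}
Let $0\le a<b\le1$. If every $[p,q]$ with $a<p<q<b$ is good, then $[a,b]$ is good.
\end{lemma}

\begin{proof}
Given $\eta>0$, pick $0<\rho\le\eta/3$ with $\mu(\mu(\rho))\le\eta/3$, and then $0<\sigma<(b-a)/2$ with $d(\lambda(s),\lambda(t))\le\rho$ for $|s-t|\le\sigma$. Let $p=a+\sigma$, $q=b-\sigma$. Take a $G$-path $\nu$ on $[p,q]$ as in Definition~\ref{def:good} with tolerance $\eta/3$, and extend it by $\mathrm{id}$ to $[a,p]$ and by $\nu(q)$ to $[q,b]$.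

For $t\in[a,p]$ the error is $d(\lambda(a),\lambda(t))\le\rho<\delta+\eta$. Put $h=\lambda(p)^{-1}\lambda(a)$. By \eqref{eq:left}, $d(h,\mathrm{id})\le \mu(d(\lambda(a),\lambda(p)))\le \mu(\rho)$. For $t\in[p,q]$,
\[
d(\nu(t)\lambda(a),\lambda(t))\le d(\nu(t)\lambda(p)h,\lambda(t)h)+d(\lambda(t)h,\lambda(t))\le d(\nu(t)\lambda(p),\lambda(t))+\mu(\mu(\rho)) ,
\]
which is less than $\delta+\frac{2\eta}3$, and less than $\frac{2\eta}3$ for $t=q$. Hence for $t\in[q,b]$
\[
d(\nu(q)\lambda(a),\lambda(t))\le d(\nu(q)\lambda(a),\lambda(q))+d(\lambda(q),\lambda(t))<\tfrac{2\eta}3+\rho\le\eta .\qedhere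
\]
\end{proof}

It is not clear that subintervals of good intervals are good. We therefore localize as follows. Let $U\subset[0,1]$ be the set of all $t$ that have a neighborhood $O$, an interval relatively open in $[0,1]$, such that every $[c,d]\subset O$ with $c<d$ is good. The set $U$ is relatively open, so the set
\[
K=[0,1]\setminus U
\]
of \emph{bad times} is compact. It depends on $\lambda$, $G$ and $\delta$.

\begin{lemma}\label{lem:facts}
{\rm(a)} If $[c,d]\subset U$, $c<d$, then $[c,d]$ is good. {\rm(b)} If $0\le p<q\le1$ and $(p,q)\subset U$, then $[p,q]$ is good, even if $p$ or $q$ is bad.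
\end{lemma}

\begin{proof}
(a) By the Lebesgue number lemma $[c,d]$ can be subdivided into finitely many intervals, each contained in one of the neighborhoods $O$ from the definition of $U$ and hence good. Apply Lemma~\ref{lem:concat}. (b) By (a) every $[p',q']$ with $p<p'<q'<q$ is good. Apply Lemma~\ref{lem:ends}.
\end{proof}

By part (b) the gaps of $K$ take care of themselves. So only pairs of nearby bad times matter. This is the content of the following criterion.

\begin{lemma}\label{lem:criterion}
Let $O\subset[0,1]$ be a relatively open interval and $\tau>0$. Suppose that every $[s,t]$ with $s,t\in K\cap O$ and $0<t-s\le\tau$ is good. Then $K\cap O=\emptyset$. In particular, $K$ has no isolated points.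
\end{lemma}

\begin{proof}
The last statement follows from the first: if $e$ were an isolated point of $K$, there would be an $O$ with $K\cap O=\{e\}$. For this $O$ the hypothesis is vacuous, but $K\cap O\ne\emptyset$. For the first statement it suffices to show that every $[c,d]\subset O$, $c<d$, is good, for then $O\subset U$.

If $[c,d]\cap K=\emptyset$, use Lemma~\ref{lem:facts}(a). Otherwise let $c'=\min(K\cap[c,d])$ and $d'=\max(K\cap[c,d])$. By Lemma~\ref{lem:facts}(b), $[c,c']$ and $[d',d]$ are good whenever they are nondegenerate. If $c'=d'$, Lemma~\ref{lem:concat} finishes the proof. If $c'<d'$, then by the same lemma it remains to show that $[c',d']$ is good.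

Let $K'=K\cap[c',d']$, a compact subset of $K\cap O$ containing $c'$ and $d'$. Put $s_0=c'$ and, as long as $s_{i-1}<d'$, define $s_i\in K'$ as follows.
\begin{itemize}
\item If $K'\cap(s_{i-1},s_{i-1}+\tau]\ne\emptyset$, let $s_i=\max\big(K'\cap[s_{i-1},s_{i-1}+\tau]\big)$. Then $0<s_i-s_{i-1}\le\tau$, and $[s_{i-1},s_i]$ is good by hypothesis.
\item Otherwise let $s_i=\min\big(K'\cap[s_{i-1}+\tau,d']\big)$. It exists because $d'\in K'$ and $d'>s_{i-1}$ force $d'>s_{i-1}+\tau$, and $s_i>s_{i-1}+\tau$ because $s_{i-1}+\tau\notin K'$. Then $(s_{i-1},s_i)\cap K=\emptyset$, and $[s_{i-1},s_i]$ is good by Lemma~\ref{lem:facts}(b).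
\end{itemize}
Whenever $s_{i+1}$ is defined, $s_{i+1}>s_{i-1}+\tau$. If $s_i$ arose from the first case, this is because $s_{i+1}\in K'$ exceeds the maximum $s_i$ of $K'\cap[s_{i-1},s_{i-1}+\tau]$. If $s_i$ arose from the second case, already $s_i>s_{i-1}+\tau$. So the process stops after finitely many steps, and it can only stop at $d'$. By Lemma~\ref{lem:concat}, $[c',d']$ is good.
\end{proof}

\section{Proof of Theorem~\ref{thm:A} and its symplectic version}\label{sec:proof}

We use Baire's theorem for a nonempty compact metric space: every countable intersection of dense open sets is dense. In particular, if the space is a countable union of closed sets, then one of them has nonempty interior.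

\begin{proposition}\label{prop:A}
Let $\lambda:[0,1]\to G$ be $C^0$-continuous. Then $[0,1]$ is $\delta$-good for every $\delta>0$.
\end{proposition}

Baire's theorem applied to $[0,1]$ and its subintervals would only show that $U$ is dense. The point is to apply it to the set $K$ of bad times, which may be nowhere dense.

\begin{proof}
Fix $\delta>0$, let $K$ be the set of bad times, and suppose that $K\ne\emptyset$. Let $B_1,B_2,\dots$ be the sets of Lemma~\ref{lem:cover}. Since $\lambda$ is $C^0$-continuous and $B_m$ is $C^0$-closed, $K\cap\lambda^{-1}(B_m)$ is closed. These sets cover $K$ because $\lambda(t)\in G\subset G^1$ for all $t$. By Baire's theorem there are $m$ and a relatively open interval $O\subset[0,1]$ with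
\begin{equation}\label{eq:portion}
\emptyset\ne K\cap O\subset\lambda^{-1}(B_m).
\end{equation}
Choose $\tau>0$ such that $d(\lambda(s),\lambda(u))<\delta/2$ whenever $|s-u|\le\tau$. Let $s,t\in K\cap O$ with $0<t-s\le\tau$. Then $\lambda(s),\lambda(t)\in B_m\cap G$, so $\lambda(t)\lambda(s)^{-1}\in V_\delta\cap G$ by Lemma~\ref{lem:cover}. Lemma~\ref{lem:short} gives a $G$-path $\nu$ on $[s,t]$ with $\nu(t)=\lambda(t)\lambda(s)^{-1}$ and $d(\nu(u),\mathrm{id})<\delta/2$ for all $u\in[s,t]$. By \eqref{eq:right},
\begin{equation}\label{eq:shortest}
d(\nu(u)\lambda(s),\lambda(u))\le d(\nu(u)\lambda(s),\lambda(s))+d(\lambda(s),\lambda(u))<\tfrac\delta2+\tfrac\delta2=\delta ,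
\end{equation}
and $\nu(t)\lambda(s)=\lambda(t)$. So $\nu$ satisfies (i) and (ii) for every tolerance, and $[s,t]$ is good. By Lemma~\ref{lem:criterion}, $K\cap O=\emptyset$, contradicting \eqref{eq:portion}. Hence $K=\emptyset$, that is, $U=[0,1]$, and $[0,1]$ is good by Lemma~\ref{lem:facts}(a).
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Take $G=\mathrm{Ham}(M,\omega)$. By Proposition~\ref{prop:A} and Lemma~\ref{lem:conclude} there are $G$-paths $\nu_j$ on $[0,1]$ with $\sup_t\bar d(\nu_j(t),\lambda(t))\to0$. By Section~\ref{sec:conv}, $\nu_j(t)=\phi^t_{H_j}$ with $H_j$ smooth.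
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C} for paths in $\mathrm{Symp}(M,\omega)$]
Take $G=\mathrm{Symp}(M,\omega)$. Proposition~\ref{prop:A} and Lemma~\ref{lem:conclude} give smooth symplectic isotopies $\nu_j$ starting at $\mathrm{id}$ that converge uniformly to $\lambda$. Since $\nu_j(t)\in\mathrm{Symp}_0(M,\omega)$, every $\lambda(t)$ lies in the $C^0$-closure of $\mathrm{Symp}_0(M,\omega)$.
\end{proof}

\begin{remark}
The hypotheses enter as follows. That $\lambda(t)$ lies in $G$, and in particular is of class $C^1$, is used only at bad times: it puts $K$ into the union of the sets $\lambda^{-1}(B_m)$, and it makes $\lambda(t)\lambda(s)^{-1}$ an element of $V_\delta\cap G$. Everything in Section~\ref{sec:good} holds for arbitrary $C^0$-continuous paths of homeomorphisms (with $\lambda(0)=\mathrm{id}$ in Lemma~\ref{lem:conclude}). Discreteness of the flux group enters only through \eqref{eq:flux}: for $f\in\mathrm{Ham}(M,\omega)$ the contraction $f_{t\alpha}$ of Section~\ref{sec:short} has $[X_t\rfloor\omega]=[\alpha]\in\Gamma$, and it is Hamiltonian only if this class is $0$.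
\end{remark}

\section{Lower regularity and countably many exceptional times}\label{sec:exceptional}

\begin{proposition}\label{prop:B}
Let $\lambda:[0,1]\to\mathrm{Homeo}(M)$ be $C^0$-continuous, and suppose that there is a countable $E\subset[0,1]$ with $\lambda(t)\in G^1$ for all $t\notin E$. Then $[0,1]$ is $\delta$-good for every $\delta>0$.
\end{proposition}

Compared with Proposition~\ref{prop:A} there are two new difficulties. The sets $\lambda^{-1}(B_m)$ may miss the times in $E$; here we use that $K$ has no isolated points. For $s,t\in K$ the quotient $\lambda(t)\lambda(s)^{-1}$ need not lie in $G$, nor even be differentiable; here we use that condition (ii) asks only for an arbitrarily small error at the end.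

\begin{proof}
Fix $\delta>0$ and suppose that the set $K$ of bad times is nonempty. By Lemma~\ref{lem:criterion}, $K$ has no isolated points, so singletons have empty interior in $K$. The space $K$ is the union of the closed sets $K\cap\lambda^{-1}(B_m)$ and the countably many singletons $\{e\}$, $e\in E\cap K$. By Baire's theorem \eqref{eq:portion} holds for some $m$ and some relatively open interval $O$. Moreover, $K\setminus E$ is the intersection of the countably many dense open subsets $K\setminus\{e\}$, $e\in E\cap K$, of $K$, hence is dense in $K$, again by Baire's theorem.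

Let $\tau$ be as in the proof of Proposition~\ref{prop:A}, and let $s,t\in K\cap O$ with $0<t-s\le\tau$. We show that $[s,t]$ is good. Let $\eta>0$. For $s',t'\in(K\setminus E)\cap O$ we have $\lambda(s'),\lambda(t')\in B_m\cap G^1$, so
\[
g=\lambda(t')\lambda(s')^{-1}\in V_\delta\cap G^1
\]
by Lemma~\ref{lem:cover} and because $G^1$ is a group. By density of $K\setminus E$ in $K$ we may choose $s',t'$ arbitrarily close to $s,t$. Since $\mathrm{Homeo}(M)$ is a topological group, $g\lambda(s)=\lambda(t')\lambda(s')^{-1}\lambda(s)$ tends to $\lambda(t)$ as $(s',t')\to(s,t)$, so we can arrange $d(g\lambda(s),\lambda(t))<\eta/2$. Since $V_\delta$ is $C^1$-open and $G$ is $C^1$-dense in $G^1$, there is $f\in V_\delta\cap G$ so $C^1$-close to $g$ that $d(f,g)<\eta/2$. By \eqref{eq:right},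
\[
d(f\lambda(s),\lambda(t))\le d(f,g)+d(g\lambda(s),\lambda(t))<\eta .
\]
Lemma~\ref{lem:short} gives a $G$-path $\nu$ on $[s,t]$ with $\nu(t)=f$ and $d(\nu(u),\mathrm{id})<\delta/2$ for all $u$. Then (ii) holds, and (i) holds by the estimate \eqref{eq:shortest}, which uses only this bound on $\nu$ and the choice of $\tau$. So $[s,t]$ is good. Lemma~\ref{lem:criterion} gives $K\cap O=\emptyset$, a contradiction. Hence $K=\emptyset$, and $[0,1]$ is good by Lemma~\ref{lem:facts}(a).
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B} and of the remaining part of Theorem~\ref{thm:C}]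
Combine Proposition~\ref{prop:B} with Lemma~\ref{lem:conclude}, for $G=\mathrm{Ham}(M,\omega)$ and for $G=\mathrm{Symp}(M,\omega)$ respectively. In the first case the $G$-paths on $[0,1]$ are smooth Hamiltonian paths by Section~\ref{sec:conv}.
\end{proof}

\begin{thebibliography}{9}

\bibitem{OM}
Yong-Geun Oh and Stefan M\"uller,
\emph{The group of Hamiltonian homeomorphisms and $C^0$ symplectic topology},
arXiv:math/0402210 (2004).

\bibitem{Ono}
K. Ono,
\emph{Floer--Novikov cohomology and the flux conjecture},
Geom. Funct. Anal. \textbf{16} (2006), 981--1020.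

\end{thebibliography}

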